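\title{Faithful irreducible coset spaces with many minimal closed normal subgroups}

\begin{abstract}
Let $G$ be a Hausdorff topological group and $H$ a closed subgroup that is maximal among the proper closed subgroups of $G$ and contains no nontrivial normal subgroup of $G$. If $G$ is discrete, then $G$ has at most two minimal normal subgroups. We show that no bound of this kind holds for topological groups: every cardinal occurs as the number of minimal closed normal subgroups of such a group $G$, and every cardinal from $1$ to $\aleph_0$ occurs with $G$ locally compact and second countable and $H$ discrete. The examples with at least one minimal closed normal subgroup are diagonal copies of $\mathrm{PSL}_2$ in products of copies of $\mathrm{PSL}_2$ over fields, in which $H$ is discrete but becomes dense as soon as one factor is adjoined to it. We also show that the bound two survives whenever $MH=G$ for some minimal closed normal subgroup $M$.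
\end{abstract}

\section{Introduction}

All topological groups in this paper are Hausdorff. Let $G$ be a topological group and $H$ a closed subgroup. The coset space $G/H$ is \emph{irreducible} if $H\neq G$ and there is no closed subgroup $K$ of $G$ with $H<K<G$. It is \emph{faithful} if $G$ acts faithfully on $G/H$ by left translation, that is, if the \emph{core} $\bigcap_{g\in G}gHg^{-1}$ of $H$, the largest normal subgroup of $G$ contained in $H$, is trivial. A \emph{minimal closed normal subgroup} of $G$ is a nontrivial closed normal subgroup that properly contains no nontrivial closed normal subgroup of $G$. We write $\mathcal M_G$ for the set of these subgroups.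

A closed subgroup $K\geq H$ gives a $G$-equivariant map $G/H\to G/K$ onto another coset space. So $G/H$ is irreducible when it has more than one point and the only such maps are the identity and the map to a point. For discrete $G$ this says that $H$ is a maximal subgroup, and a faithful irreducible coset space is the same thing as a primitive permutation group. How many minimal normal subgroups can such a group have? A cyclic group of prime order with $H=1$ has one. The group $S\times S$, with $S$ a non-abelian finite simple group and $H$ the diagonal, has two (Example~\ref{ex:two}). Two is also the classical upper bound for discrete $G$; the short argument is contained in Proposition~\ref{prop:bound}. It starts from the equation $MH=G$ for $M\in\mathcal M_G$. In a topological group one only obtains that $MH$ is dense in $G$. Many arguments about normalizers and centralizers pass from a dense subgroup to its closure, so it is reasonable to guess that the bound two persists. The following questions are posed in \cite{Reid}.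

\begin{quote}
Let $G/H$ be a faithful irreducible coset space. (i) Can $\mathcal M_G$ be infinite? (ii) Can we have $|\mathcal M_G|>2$?
\end{quote}

The answer to both questions is yes.

\begin{theorem}\label{thm:infinite}
For every infinite cardinal $\kappa$ there are a topological group $G$ and a discrete (hence closed) subgroup $H$ such that $G/H$ is faithful and irreducible and $|\mathcal M_G|=\kappa$.
\end{theorem}

\begin{theorem}\label{thm:lc}
Let $P$ be any set of primes and $R=\mathbb Z[1/p : p\in P]$. Let
\[
G=\mathrm{PSL}_2(\mathbb R)\times\prod\nolimits'_{p\in P}\mathrm{PSL}_2(\mathbb Q_p),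
\]
where the product is restricted with respect to the subgroups $\mathrm{PSL}_2(\mathbb Z_p)$, and let $H=\mathrm{PSL}_2(R)$, embedded diagonally. Then $G$ is locally compact and second countable, $H$ is discrete, $G/H$ is faithful and irreducible, and $|\mathcal M_G|=|P|+1$.
\end{theorem}

Here $\mathrm{PSL}_2=\mathrm{SL}_2/\{\pm1\}$, and restricted products are recalled in Section~\ref{sec:lc}; for finite $P$ the restricted product is the direct product. For instance, $\mathrm{PSL}_2(\mathbb Z[1/6])$ in $\mathrm{PSL}_2(\mathbb R)\times\mathrm{PSL}_2(\mathbb Q_2)\times\mathrm{PSL}_2(\mathbb Q_3)$ gives $|\mathcal M_G|=3$.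

\begin{proposition}\label{prop:zero}
Let $G$ be the discrete free group of rank $2$. Then $\mathcal M_G=\varnothing$, and $G$ has a subgroup $H$ such that $G/H$ is faithful and irreducible.
\end{proposition}

\begin{corollary}\label{cor:all}
Every cardinal $\kappa$ equals $|\mathcal M_G|$ for some faithful irreducible coset space $G/H$. For $1\leq\kappa\leq\aleph_0$ one can take $G$ locally compact and second countable and $H$ discrete.
\end{corollary}

\begin{proof}
Use Proposition~\ref{prop:zero} for $\kappa=0$, Theorem~\ref{thm:lc} with $|P|+1=\kappa$ for $1\leq\kappa\leq\aleph_0$, and Theorem~\ref{thm:infinite} for the remaining $\kappa$.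
\end{proof}

Section~\ref{sec:bound} determines what is left of the classical argument, and thereby what an example with $|\mathcal M_G|\geq3$ must look like. Section~\ref{sec:products} shows the mechanism of the examples on two and three factors and extracts a criterion that is used for both theorems. Theorem~\ref{thm:infinite} is proved in Section~\ref{sec:ff}, Theorem~\ref{thm:lc} in Sections~\ref{sec:modular} and~\ref{sec:lc}, and Proposition~\ref{prop:zero} in Section~\ref{sec:free}.

\section{The bound two}\label{sec:bound}

We use the following standard facts about a topological group $G$.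
\begin{enumerate}
\item[(T1)] The closure of a subgroup is a subgroup.
\item[(T2)] Open subgroups and discrete subgroups are closed.
\item[(T3)] The centralizer $C_G(X)$ of any subset $X$ is closed, and the normalizer $N_G(D)$ of a closed subgroup $D$ is closed. (The first is the intersection of the closed sets $\{g: gxg^{-1}=x\}$ for $x\in X$; the second is the intersection of the closed sets $\{g: gdg^{-1}\in D\}$ and $\{g: g^{-1}dg\in D\}$ for $d\in D$.)
\item[(T4)] The product of a compact subset and a closed subset, in either order, is closed.
\end{enumerate}
We also use Dedekind's law: if $M,H,C$ are subgroups and $M\leq C$, then $C\cap MH=M(C\cap H)$.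

\begin{proposition}\label{prop:bound}
Let $G/H$ be faithful and irreducible.
\begin{enumerate}
\item[(a)] For every nontrivial closed normal subgroup $M$ of $G$, the subgroup $MH$ is dense in $G$ and $H\cap C_G(M)=1$. If $|\mathcal M_G|\geq2$, then $M\cap H=1$ for all $M\in\mathcal M_G$.
\item[(b)] If $MH=G$ for some $M\in\mathcal M_G$, then $|\mathcal M_G|\leq2$.
\item[(c)] If $|\mathcal M_G|\geq3$, then for every $M\in\mathcal M_G$ the subgroup $MH$ is dense, proper and not closed. In particular no $M\in\mathcal M_G$ is compact or open, $H$ is neither compact nor open, and $G$ is neither compact nor discrete.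
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Since the core of $H$ is trivial, $M\not\leq H$. So $\overline{MH}$ is a closed subgroup that properly contains $H$, and irreducibility gives $\overline{MH}=G$. Let $D=H\cap C_G(M)$, a closed subgroup. It is normalized by $H$, because $C_G(M)$ is normal in $G$, and it is centralized by $M$. Thus $N_G(D)$ is closed and contains the dense subgroup $MH$, so $N_G(D)=G$. Now $D$ is a normal subgroup of $G$ contained in $H$, and $D=1$ by faithfulness.

Let $M\neq N$ be in $\mathcal M_G$. The closed normal subgroup $M\cap N$ is trivial, since otherwise minimality would give $M=M\cap N=N$. Hence $[M,N]\leq M\cap N=1$: distinct members of $\mathcal M_G$ centralize each other. Therefore $M\cap H\leq C_G(N)\cap H=1$.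

(b) Suppose $MH=G$ and let $N\in\mathcal M_G\setminus\{M\}$; if there is no such $N$, we are done. Since $M\leq C_G(N)$, Dedekind's law and (a) give
\begin{equation}\label{eq:dedekind}
C_G(N)=C_G(N)\cap MH=M\bigl(C_G(N)\cap H\bigr)=M .
\end{equation}
Every $L\in\mathcal M_G\setminus\{N\}$ centralizes $N$, so $L\leq M$, and $L=M$ by minimality of $M$. Thus $\mathcal M_G=\{M,N\}$.

(c) By (a) and (b), $MH$ is dense and proper, hence not closed. But $MH$ is closed if $M$ or $H$ is compact, by (T4), and if $M$ or $H$ is open, because $MH$ is then an open subgroup. Finally, $H$ is compact if $G$ is compact, and $H$ is open if $G$ is discrete.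
\end{proof}

Part (a) survives the passage to closures because normalizers are closed. Part (b) does not. Without the hypothesis $MH=G$, the computation \eqref{eq:dedekind} only shows $C_G(N)\cap MH=M$, and a dense subgroup may meet the closed subgroup $C_G(N)$ in a set that is far from dense in it. This leaves room in $C_G(N)$ for a third member of $\mathcal M_G$. To use that room we need a closed subgroup $H$ that becomes dense, without becoming everything, when any one $M\in\mathcal M_G$ is adjoined.

\section{From two factors to three}\label{sec:products}

Distinct members of $\mathcal M_G$ commute and intersect trivially, so we look for $G$ inside a product of simple groups, with $H$ a diagonal.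

\begin{example}[Two factors]\label{ex:two}
Let $S$ be a non-abelian finite simple group, $G=S\times S$, $M_1=S\times1$, $M_2=1\times S$, and $H=\{(a,a):a\in S\}$. From $(a,b)=(ab^{-1},1)(b,b)=(1,ba^{-1})(a,a)$ we get $M_1H=M_2H=G$. Let $K$ be a subgroup with $H<K$, and let $(a,b)\in K$ with $a\neq b$. Then $(1,ba^{-1})$ is a nontrivial element of $N=K\cap M_2$. The subgroup $N$ is normalized by $H$ and centralized by $M_1$, so it is normal in $M_1H=G$. As $M_2$ is simple, $N=M_2$, and $K\geq M_2H=G$. So $G/H$ is irreducible. Lemma~\ref{lem:normal} below shows that $\mathcal M_G=\{M_1,M_2\}$ and that a nontrivial core of $H$ would contain $M_1$ or $M_2$, which $H$ does not. The bound in Proposition~\ref{prop:bound}(b) is attained.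
\end{example}

With three factors and the discrete topology the diagonal is no longer maximal: $M_3H=\{(a,a,b):a,b\in S\}$ lies strictly between $H$ and $S^3$. The argument of Example~\ref{ex:two}, however, can be run with ``$M_iH$ is dense'' in place of ``$M_iH=G$'', thanks to (T3). We therefore want topologies on the three factors for which the diagonal is closed in the triple product but dense in each double product. Rings of fractions show this behavior.

\begin{example}[Three factors, additively]\label{ex:three}
Let $R=\mathbb Z[1/6]$, embedded diagonally in the ring $A=\mathbb R\times\mathbb Q_2\times\mathbb Q_3$. An element of $R$ that lies in $\mathbb Z_2$ and in $\mathbb Z_3$ is an integer, so $R$ meets the open set $(-1,1)\times\mathbb Z_2\times\mathbb Z_3$ only in $0$. Hence $R$ is discrete in $A$.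

Now omit the factor $\mathbb Q_3$. By Euler's theorem $3^{2^j}\equiv1\bmod 2^{j+1}$, so the elements $3^{-2^j}\in R$ tend to $1$ in $\mathbb Q_2$, and they tend to $0$ in $\mathbb R$. The closure $C$ of $R$ in $\mathbb R\times\mathbb Q_2$ is a subring containing $(0,1)$, so it contains $(0,r)=(r,r)(0,1)$ and $(r,0)=(r,r)-(0,r)$ for all $r\in R$. Since $R$ is dense in $\mathbb R$ and in $\mathbb Q_2$, we get $C=\mathbb R\times\mathbb Q_2$. The sequence escapes to infinity in the omitted factor, and this is why density here is compatible with discreteness in $A$. The other two omissions work in the same way with other sequences: $2^{-2\cdot3^j}\to(0,1)$ in $\mathbb R\times\mathbb Q_3$, because $2^{2\cdot 3^j}\equiv1\bmod3^{j+1}$, and $3^{2^j}\to(1,0)$ in $\mathbb Q_2\times\mathbb Q_3$.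
\end{example}

The additive group $A$ is not itself an example: it is abelian, so $A/R$ is not faithful, and the discrete subgroup $\frac15R$ lies strictly between $R$ and $A$. We need simple factors that are generated by copies of additive groups. For a field $F$ and $x\in F$ put
\[
u(x)=\begin{pmatrix}1&x\\0&1\end{pmatrix},\qquad u^-(x)=\begin{pmatrix}1&0\\x&1\end{pmatrix}.
\]
Both $u$ and $u^-$ are homomorphisms from $(F,+)$ to $\mathrm{SL}_2(F)$. We use two textbook facts about an infinite field $F$:
\begin{enumerate}
\item[(S1)] $\mathrm{SL}_2(F)$ is generated by the matrices $u(x)$ and $u^-(x)$, $x\in F$;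
\item[(S2)] $\mathrm{PSL}_2(F)$ is a non-abelian simple group.
\end{enumerate}
By (S1), density statements for rings yield density statements for $\mathrm{SL}_2$.

The rest of this section is the general form of Example~\ref{ex:two}. Let $(M_i)_{i\in I}$ be non-abelian simple groups, and let $G$ be a subgroup of $\prod_{i\in I}M_i$ that contains every $M_i$, embedded as the $i$-th factor. Let $\pi_i\colon G\to M_i$, $g\mapsto g_i$, be the projections. Suppose that $G$ carries a Hausdorff group topology; no further compatibility with the product is required. We call such a $G$ a \emph{topological group of product type} with factors $M_i$.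

\begin{lemma}\label{lem:normal}
Let $G$ be of product type with factors $M_i$, $i\in I$. Then $\ker\pi_i=C_G(M_i)$ for all $i$, every nontrivial normal subgroup of $G$ contains some $M_i$, and $\mathcal M_G=\{M_i:i\in I\}$.
\end{lemma}

\begin{proof}
An element $g$ centralizes $M_i$ if and only if $g_i$ lies in the center of $M_i$, which is trivial. This gives the first claim. By (T3) each $\ker\pi_i$ is closed, and so is $M_i=\bigcap_{j\neq i}\ker\pi_j$.

Let $N$ be a nontrivial normal subgroup, and choose $g\in N$ and $i$ with $g_i\neq1$. Some $m\in M_i$ does not commute with $g$. The commutator $gmg^{-1}m^{-1}$ is nontrivial and lies in $N\cap M_i$, since $N$ and $M_i$ are both normal in $G$. So $N\cap M_i$ is a nontrivial normal subgroup of the simple group $M_i$, and $M_i\leq N$.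

Each $M_i$ is closed, normal in $G$ and simple, so $M_i\in\mathcal M_G$. Conversely a member of $\mathcal M_G$ contains some $M_i$ and equals it by minimality.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $G$ be of product type with factors $M_i$, $i\in I$, and let $H$ be a proper closed subgroup such that $M_iH$ is dense in $G$ for every $i\in I$.
\begin{enumerate}
\item[(a)] A closed subgroup $K$ with $H\leq K\neq G$ contains no $M_i$, and every projection $\pi_i$ is injective on $K$.
\item[(b)] $G/H$ is faithful.
\item[(c)] If $\pi_i(H)=M_i$ for some $i$, then $G/H$ is irreducible.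
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $M_j\leq K$, then the closed subgroup $K$ contains the dense subgroup $M_jH$, contrary to $K\neq G$. Fix $i$ and let $N=K\cap\ker\pi_i$, a closed subgroup. It is normalized by $K$, hence by $H$, and centralized by $M_i$. So $N_G(N)$ is closed and contains $M_iH$, which means that $N$ is normal in $G$. Since $N\leq K$ contains no $M_j$, Lemma~\ref{lem:normal} gives $N=1$.

(b) By (a) with $K=H$, the core of $H$ contains no $M_j$, so it is trivial by Lemma~\ref{lem:normal}.

(c) Let $K$ be as in (a) and $g\in K$. Choose $h\in H$ with $\pi_i(h)=\pi_i(g)$. Then $h=g$, because $\pi_i$ is injective on $K$. So $K=H$.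
\end{proof}

The density hypothesis cannot be dropped: by Proposition~\ref{prop:bound}(a) it holds in every faithful irreducible $G/H$ with $G$ of product type.

\section{Rational function fields: every infinite cardinal}\label{sec:ff}

To apply Proposition~\ref{prop:criterion}(c) we take all factors equal to one group $S=\mathrm{SL}_2(F)$ and let $H$ be the full diagonal. Only the topology varies from factor to factor. We need a field $F$ with $\kappa$ different notions of nearness which together force discreteness. A rational function field provides them: one valuation for each point of the projective line, and a function that is regular everywhere is constant.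

\subsection*{The field and its valuations}
Let $\kappa$ be an infinite cardinal and $k$ an algebraically closed field of characteristic $2$ with $|k|=\kappa$, for instance an algebraic closure of $\mathbb F_2(X)$ for a set $X$ of $\kappa$ indeterminates. Let $F=k(t)$ and $S=\mathrm{SL}_2(F)$. In characteristic $2$ we have $-1=1$, so $S=\mathrm{PSL}_2(F)$ is simple by (S2); this is the only use of the characteristic. Let $I=k\cup\{\infty\}$, so $|I|=\kappa$.

Since $k$ is algebraically closed, every $f\in F\setminus\{0\}$ has a unique factorization $f=\lambda\prod_{a\in k}(t-a)^{\operatorname{ord}_af}$ with $\lambda\in k\setminus\{0\}$ and integer exponents, almost all zero. (``Almost all'' means all but finitely many.) Put $\operatorname{ord}_\infty f=-\deg f=-\sum_{a\in k}\operatorname{ord}_af$, and $\operatorname{ord}_i0=+\infty$. Each $\operatorname{ord}_i$ is a valuation: $\operatorname{ord}_i(fg)=\operatorname{ord}_if+\operatorname{ord}_ig$ and $\operatorname{ord}_i(f+g)\geq\min(\operatorname{ord}_if,\operatorname{ord}_ig)$. For $l\in\mathbb Z$ let $\mathfrak p_i^l=\{f\in F:\operatorname{ord}_if\geq l\}$, and let $\mathcal O_i=\mathfrak p_i^0$,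 a subring of $F$. Each $f\in F$ lies in $\mathcal O_i$ for almost all $i$. Moreover
\begin{equation}\label{eq:constants}
\bigcap_{i\in I}\mathcal O_i=k\qquad\text{and}\qquad k\cap\mathfrak p_\infty^1=0,
\end{equation}
because an element of $\bigcap_{a\in k}\mathcal O_a$ is a polynomial, and a nonzero polynomial in $\mathcal O_\infty$ has degree $0$.

Call a family $n=(n_i)_{i\in I}$ of non-negative integers a \emph{level} if $n_i=0$ for almost all $i$. The next lemma is the analog of Example~\ref{ex:three}: one may prescribe the behavior of a function at all points but one, at the cost of a pole at the remaining point $v$.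

\begin{lemma}\label{lem:approx}
Let $v\neq w$ be in $I$, let $x\in F$, and let $n$ be a level. There is $r\in F$ with $r-x\in\mathfrak p_w^{n_w}$ and $r\in\mathfrak p_i^{n_i}$ for all $i\in I\setminus\{v,w\}$.
\end{lemma}

\begin{proof}
First we reduce to $v=\infty$. Suppose $v\in k$ and put $s=1/(t-v)$, so $F=k(s)$. Then $t-v=s^{-1}$, and for $b\in k\setminus\{v\}$,
\[
t-b=(v-b)\,\Bigl(s-\frac1{b-v}\Bigr)\,s^{-1}.
\]
Substituting into the factorization of $f$, we see that the order of $f$ at $s=1/(b-v)$ is $\operatorname{ord}_bf$, the order at $s=0$ is $-\sum_{a\in k}\operatorname{ord}_af=\operatorname{ord}_\infty f$, and minus the degree of $f$ in $s$ is $\operatorname{ord}_vf$. So replacing $t$ by $s$ permutes the valuations and moves $v$ to $\infty$.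

Let $v=\infty$ and $w=c\in k$. For $a\in k$ and $f\in\mathfrak p_a^l$ we have $f-\lambda(t-a)^l\in\mathfrak p_a^{l+1}$, where $\lambda\in k$ is the value of $(t-a)^{-l}f$ at $a$. Iterating this step gives two facts. First, $x=x_0+y$ with $x_0\in k[(t-c)^{-1}]$ and $y\in\mathcal O_c$; note that $x_0\in\mathcal O_a$ for all $a\in k\setminus\{c\}$. Second, for $l\geq0$ the map $k[t]\to\mathcal O_a/\mathfrak p_a^l$ is onto; its kernel is the ideal generated by $(t-a)^l$. These ideals are comaximal for distinct $a$. By the Chinese remainder theorem there is $f\in k[t]$ with $f\equiv y\bmod\mathfrak p_c^{n_c}$ and $f\equiv-x_0\bmod\mathfrak p_a^{n_a}$ for the finitely many $a\in k\setminus\{c\}$ with $n_a>0$. Take $r=x_0+f$. Then $r-x=f-y\in\mathfrak p_c^{n_c}$, and $r\in\mathfrak p_a^{n_a}$ for all $a\in k\setminus\{c\}$: by the choice of $f$ if $n_a>0$, and because $x_0,f\in\mathcal O_a$ if $n_a=0$.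
\end{proof}

\subsection*{The group and its topology}
For $h\in S$ let $\delta(h)\in S^I$ be the constant family with value $h$. Put
\[
H=\delta(S),\qquad G=\{g\in S^I:\text{there is }h\in S\text{ with }g_i=h\text{ for almost all }i\},
\]
and let $M_i\cong S$ be the $i$-th factor. If $g_i=h$ for almost all $i$, then $g\,\delta(h)^{-1}$ has finite support, so $G$ is the subgroup generated by $H$ and the $M_i$.

The topology must make use of all points of $I$ at once, as \eqref{eq:constants} does; so a basic neighborhood of $1$ imposes regularity at every point and finer congruences at finitely many. For $l\geq0$ let $U_i(l)$ be the group of $g\in\mathrm{SL}_2(\mathcal O_i)$ such that all entries of $g-1$ lie in $\mathfrak p_i^l$. It is the kernel of reduction modulo $\mathfrak p_i^l$, hence normal in $U_i(0)=\mathrm{SL}_2(\mathcal O_i)$. For a level $n$ let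
\[
U(n)=G\cap\prod_{i\in I}U_i(n_i).
\]
Recall that a nonempty family $\mathcal B$ of subgroups of a group $G$ is a base of neighborhoods of $1$ for a group topology if the intersection of any two members contains a member and for all $g\in G$, $U\in\mathcal B$ there is $U'\in\mathcal B$ with $gU'g^{-1}\subseteq U$. The cosets $gU$ then form a base at $g$, and the topology is Hausdorff if and only if $\bigcap\mathcal B=1$.

We check this for the $U(n)$. First, $U(\max(n,n'))\subseteq U(n)\cap U(n')$. Next let $g\in G$ and a level $n$ be given, and let $h\in S$ be the value of almost all $g_i$. The entries of $h$ lie in $\mathcal O_i$ for almost all $i$, so $g_i\in U_i(0)$ for almost all $i$. For each $i$ let $l_i\geq0$ be minimal such that the entries of $g_i$ lie in $\mathfrak p_i^{-l_i}$, and put $m_i=n_i+2l_i$. Then $m$ is a level. The entries of $g_i^{-1}$ are those of $g_i$ up to sign and position. So if $1+X\in U_i(m_i)$, then $g_i(1+X)g_i^{-1}=1+g_iXg_i^{-1}$ with $g_iXg_i^{-1}$ having entries in $\mathfrak p_i^{m_i-2l_i}=\mathfrak p_i^{n_i}$. Thus $gU(m)g^{-1}\subseteq U(n)$. Finally $\bigcap_nU(n)=1$, because $\bigcap_l\mathfrak p_i^l=0$ for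 each $i$. So $G$ is a topological group of product type with factors $M_i$, $i\in I$.

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
By Lemma~\ref{lem:normal}, $|\mathcal M_G|=|I|=\kappa$. We verify the hypotheses of Proposition~\ref{prop:criterion}(b) and (c). We have $\pi_i(H)=M_i$ for every $i$, and $H\neq G$ since nontrivial elements of $M_i$ are not constant families.

\emph{$H$ is discrete.} Let $n_\infty=1$ and $n_a=0$ for $a\in k$. If $\delta(h)\in U(n)$, then the entries of $h-1$ lie in every $\mathcal O_i$ and in $\mathfrak p_\infty^1$, so $h=1$ by \eqref{eq:constants}.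

\emph{$M_vH$ is dense for every $v\in I$.} Let $C=\overline{M_vH}$. Fix $w\neq v$ and $x\in F$, and let $e\in M_w$ be the element with $w$-coordinate $u(x)$. Given a level $n$, take $r$ as in Lemma~\ref{lem:approx}, and let $m\in M_v$ have $v$-coordinate $u(-r)$. The coordinates of $e^{-1}m\,\delta(u(r))$ are $1$ at $v$, $u(r-x)\in U_w(n_w)$ at $w$, and $u(r)\in U_i(n_i)$ at all other $i$. So $m\,\delta(u(r))\in eU(n)$. Every basic neighborhood of $e$ thus meets $M_vH$, and $e\in C$. The same computation holds with $u^-$ in place of $u$, so $M_w\leq C$ by (S1). Now $C$ contains $H$ and all the factors, so $C=G$.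
\end{proof}

\begin{remark}\label{rem:ff}
The construction needs all points of $I$. If it is carried out with a subset $I'\subseteq I$ that omits a point $v$, the last computation, with the $v$-coordinate deleted, shows that the diagonal is dense in the resulting group. So this construction gives no finite values of $|\mathcal M_G|$. Also, $G$ is not locally compact. Otherwise some $U(n)$, being closed by (T2), would be compact, and its open subgroups would have finite index. But fix $i$ and $z\in F$ with $\operatorname{ord}_iz=n_i$, and let $n'$ arise from $n$ by raising $n_i$ by one. The elements of $M_i$ with $i$-coordinate $u(\lambda z)$, $\lambda\in k$, lie in $U(n)$ and in pairwise distinct cosets of $U(n')$.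
\end{remark}

\section{Closed subgroups containing the modular group}\label{sec:modular}

For finitely many factors and for local compactness we return to Example~\ref{ex:three} and take the factors $\mathrm{PSL}_2(\mathbb R)$ and $\mathrm{PSL}_2(\mathbb Q_p)$. The price is that $H$ is countable and projects onto no factor, so Proposition~\ref{prop:criterion}(c) is not available. A closed subgroup $K>H$ might be, for example, a larger discrete subgroup on which all projections are injective. We shall exclude this by reducing to the case $P=\varnothing$ of Theorem~\ref{thm:lc}, which we now prove directly.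

\begin{proposition}\label{prop:modular}
Let $\Gamma$ be a closed subgroup of $\mathrm{SL}_2(\mathbb R)$ containing $\mathrm{SL}_2(\mathbb Z)$. Then $\Gamma=\mathrm{SL}_2(\mathbb Z)$ or $\Gamma=\mathrm{SL}_2(\mathbb R)$. Consequently, a closed subgroup of $\mathrm{PSL}_2(\mathbb R)$ containing $\mathrm{PSL}_2(\mathbb Z)$ is $\mathrm{PSL}_2(\mathbb Z)$ or $\mathrm{PSL}_2(\mathbb R)$.
\end{proposition}

\begin{proof}
The second statement follows by taking preimages in $\mathrm{SL}_2(\mathbb R)$. Put
\[
T=u(1),\qquad \omega=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad E=\begin{pmatrix}0&1\\0&0\end{pmatrix},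
\]
so $T,\omega\in\Gamma$ and $u(s)=1+sE=\exp(sE)$. For $A=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb R)$ we have $A^{-1}=\left(\begin{smallmatrix}d&-b\\-c&a\end{smallmatrix}\right)$, and hence
\begin{equation}\label{eq:conj}
A\,u(s)\,A^{-1}=\begin{pmatrix}1-sac&sa^2\\-sc^2&1+sac\end{pmatrix}.
\end{equation}
In particular $\omega u(s)\omega^{-1}=u^-(-s)$.

\emph{Step 1: if $\Gamma$ is not discrete, then $\Gamma=\mathrm{SL}_2(\mathbb R)$.} Let $W$ be the set of real traceless $2\times2$ matrices $X$ with $\exp(sX)\in\Gamma$ for all $s\in\mathbb R$. By Cartan's theorem on closed subgroups, $W$ is a linear subspace and $\exp$ maps a neighborhood of $0$ in $W$ onto a neighborhood of $1$ in $\Gamma$. So $W\neq0$. The space $W$ is invariant under conjugation by $\Gamma$, hence under the operator $DX=TXT^{-1}-X$. Multiplying out,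
\[
X=\begin{pmatrix}x&y\\z&-x\end{pmatrix}\quad\Longrightarrow\quad DX=\begin{pmatrix}z&-2x-z\\0&-z\end{pmatrix},\qquad D^2X=-2zE .
\]
Let $0\neq X\in W$. If $z\neq0$, then $D^2X$ is a nonzero multiple of $E$; if $z=0\neq x$, then $DX$ is; if $z=x=0$, then $X$ is. So $E\in W$, and $\Gamma$ contains all $u(s)$ and their conjugates $u^-(-s)$. By (S1), $\Gamma=\mathrm{SL}_2(\mathbb R)$.

From now on $\Gamma$ is discrete, and $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ denotes an element of $\Gamma$. The plan is to control $\Gamma$ near the point $\infty$ of the boundary of the upper half plane: the elements that fix $\infty$, those with $c=0$, are integral (Step 3), and the others move points of large imaginary part far down (Step 2).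

\emph{Step 2 (Shimizu's lemma): if $c\neq0$, then $|c|\geq1$.} Suppose $0<|c|<1$. Let $A_0=\gamma$ and $A_{j+1}=A_jTA_j^{-1}\in\Gamma$, with entries $a_j,b_j,c_j,d_j$. By \eqref{eq:conj},
\[
a_{j+1}=1-a_jc_j,\qquad b_{j+1}=a_j^2,\qquad c_{j+1}=-c_j^2,\qquad d_{j+1}=1+a_jc_j .
\]
So $|c_j|=|c|^{2^j}$, which is nonzero and tends to $0$. From $|a_{j+1}|\leq1+|c|\,|a_j|$ we get $|a_j|\leq\max(|a|,1/(1-|c|))$ by induction. Hence $a_jc_j\to0$, so $a_j,d_j\to1$ and then $b_j\to1$. Thus $A_j\to T$ with $A_j\neq T$, although $T$ is an isolated point of $\Gamma$.

\emph{Step 3: if $c=0$, then $\gamma\in\mathrm{SL}_2(\mathbb Z)$.} Here $d=a^{-1}$. Suppose $|a|\neq1$. Replacing $\gamma$ by $\gamma^{-1}$ if necessary, we may assume $|a|<1$. The matrix $\gamma^j$ is upper triangular with upper left entry $a^j$, so \eqref{eq:conj} gives $\gamma^jT\gamma^{-j}=u(a^{2j})$. These elements are nontrivial and tend to $1$, contrary to discreteness. So $a=d=\pm1$ and $\pm\gamma=u(s)$ for some $s\in\mathbb R$. Write $s=l+s'$ with $l\in\mathbb Z$ and $0\leq s'<1$. Then $u(s')=T^{-l}u(s)\in\Gamma$ and $u^-(-s')\in\Gamma$. Step 2 gives $s'=0$, so $\gamma=\pm T^l$.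

\emph{Step 4: $\Gamma=\mathrm{SL}_2(\mathbb Z)$.} The group $\mathrm{SL}_2(\mathbb R)$ acts on the upper half plane by $Az=(az+b)/(cz+d)$, and $\operatorname{Im}Az=\operatorname{Im}z/|cz+d|^2$. Recall the standard reduction: every $\mathrm{SL}_2(\mathbb Z)$-orbit contains a point $z$ with $|\operatorname{Re}z|\leq1/2$ and $|z|\geq1$, and therefore $\operatorname{Im}z\geq\sqrt3/2$. Let $\gamma\in\Gamma$, fix $y>2/\sqrt3$, and choose $g\in\mathrm{SL}_2(\mathbb Z)$ with $\operatorname{Im}(g\gamma\cdot iy)\geq\sqrt3/2$. Let $(c',d')$ be the lower row of $g\gamma\in\Gamma$. If $c'\neq0$, then $|c'|\geq1$ by Step 2, and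
\[
\operatorname{Im}(g\gamma\cdot iy)=\frac{y}{c'^2y^2+d'^2}\leq\frac1y<\frac{\sqrt3}2,
\]
a contradiction. So $c'=0$, Step 3 gives $g\gamma\in\mathrm{SL}_2(\mathbb Z)$, and $\gamma\in\mathrm{SL}_2(\mathbb Z)$.
\end{proof}

\section{Locally compact examples}\label{sec:lc}

\subsection*{The setting}
We recall the facts about $p$-adic numbers that we use. The ring $\mathbb Z_p$ is compact and open in the locally compact field $\mathbb Q_p$, and the ideals $p^l\mathbb Z_p$ form a base at $0$. A rational number lies in $\mathbb Z_p$ if and only if its denominator is prime to $p$; integers prime to $p$ are units of $\mathbb Z_p$; and $\mathbb Q_p=\mathbb Z[1/p]+\mathbb Z_p$.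

Let $P$ and $R$ be as in Theorem~\ref{thm:lc}. Let $V=P\cup\{\infty\}$, $\mathbb Q_\infty=\mathbb R$, and $M_v=\mathrm{PSL}_2(\mathbb Q_v)$ for $v\in V$, with the quotient topology from $\mathrm{SL}_2(\mathbb Q_v)\subseteq\mathbb Q_v^4$. We write $u(x)$ and $u^-(x)$ also for the images of these matrices in $M_v$. For $p\in P$ let $\Omega_p=\mathrm{PSL}_2(\mathbb Z_p)$ be the image of $\mathrm{SL}_2(\mathbb Z_p)$ in $M_p$, a compact open subgroup. The group $G$ consists of all $g\in\prod_{v\in V}M_v$ with $g_p\in\Omega_p$ for almost all $p\in P$. It is the directed union of the subgroups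
\[
G(J)=\prod_{v\in J}M_v\times\prod_{p\in V\setminus J}\Omega_p\qquad(J\subseteq V\text{ finite},\ \infty\in J).
\]
Each $G(J)$ has the product topology and is open in $G(J')$ for $J\subseteq J'$; the topology of $G$ is the one in which all $G(J)$ are open subgroups. The $G(J)$ are Hausdorff, locally compact (by Tychonoff's theorem) and second countable, and there are countably many of them, so $G$ has the same properties. By (S2), $G$ is of product type with factors $M_v$, and Lemma~\ref{lem:normal} gives $|\mathcal M_G|=|V|=|P|+1$. Put
\[
\Omega=\prod_{p\in P}\Omega_p,\qquad O=G(\{\infty\})=M_\infty\times\Omega .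
\]
An element of $R$ lies in $\mathbb Z_p$ for almost all $p$, so the diagonal map $\delta\colon\mathrm{SL}_2(R)\to\prod_vM_v$ takes values in $G$. Its kernel is $\{\pm1\}$ and its image is $H$.

\begin{lemma}\label{lem:discrete}
We have $H\cap O=\delta(\mathrm{SL}_2(\mathbb Z))$, and $H$ is a discrete proper subgroup of $G$.
\end{lemma}

\begin{proof}
For $g\in\mathrm{SL}_2(R)$, the condition $\delta(g)\in O$ says that $g\in\pm\mathrm{SL}_2(\mathbb Z_p)=\mathrm{SL}_2(\mathbb Z_p)$ for all $p\in P$, that is, the entries of $g$ lie in $R\cap\bigcap_{p\in P}\mathbb Z_p=\mathbb Z$. Let $Y$ be the image in $M_\infty$ of the set of $A\in\mathrm{SL}_2(\mathbb R)$ such that all entries of $A-1$ have absolute value less than $1$. Then $Y$ is open and $Y\cap\mathrm{PSL}_2(\mathbb Z)=1$, so $H\cap(Y\times\Omega)=1$. Finally $H$ is countable and $G$ is not.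
\end{proof}

\subsection*{Density}
For $v\in V$ let $A^v$ be the restricted product of the additive groups $\mathbb Q_w$, $w\in V\setminus\{v\}$, with respect to the $\mathbb Z_p$, topologized in the same way as $G$. The ring $R$ maps diagonally to $A^v$. For infinitely many primes the sequences of Example~\ref{ex:three} are replaced by partial fractions.

\begin{lemma}\label{lem:dense}
For every $v\in V$, the image of $R$ is dense in $A^v$, and $M_vH$ is dense in $G$.
\end{lemma}

\begin{proof}
We first prove a claim. Let $Q\subseteq P$, let $x_p\in\mathbb Q_p$ for $p\in Q$ with $x_p\in\mathbb Z_p$ for almost all $p$, and let $N$ be a finite product of primes from $Q$, with repetitions allowed. \emph{Then there is $r\in R$ with $x_p-r\in N\mathbb Z_p$ for all $p\in Q$.} Indeed, the set $Q_0$ of $p\in Q$ with $x_p/N\notin\mathbb Z_p$ is finite. For $p\in Q_0$ choose $r_p\in\mathbb Z[1/p]$ with $x_p/N-r_p\in\mathbb Z_p$, and let $r'=\sum_{p\in Q_0}r_p$. Since $r_p\in\mathbb Z_\ell$ for every prime $\ell\neq p$, we have $x_p/N-r'\in\mathbb Z_p$ for all $p\in Q$. Take $r=Nr'$.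

For a family of integers $n_p\geq0$, almost all zero, $\prod_{p\in Q}p^{n_p}\mathbb Z_p=N\prod_{p\in Q}\mathbb Z_p$ with $N=\prod_pp^{n_p}$. So the sets $N\prod_{p\in P}\mathbb Z_p$ form a base at $0$ in $A^\infty$, and the claim with $Q=P$ is the density of $R$ in $A^\infty$. Now let $v=q\in P$ and $Q=P\setminus\{q\}$. The sets $(-\varepsilon,\varepsilon)\times N\prod_{p\in Q}\mathbb Z_p$ form a base at $0$ in $A^q$. Given $x\in A^q$, $\varepsilon>0$ and $N$, take $r$ as in the claim. The subgroup $N\mathbb Z[1/q]$ of $R$ is dense in $\mathbb R$ and contained in $N\mathbb Z_p$ for all $p\in Q$. Choose $s\in N\mathbb Z[1/q]$ with $|x_\infty-r-s|<\varepsilon$. Then $x-(r+s)$ lies in the given neighborhood of $0$.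

Let $C=\overline{M_vH}$, and let $e\colon A^v\to G$ send $x$ to the element with coordinate $u(x_w)$ at $w\neq v$ and $1$ at $v$. This is a homomorphism. It is continuous: it maps the open subgroup of all $x$ with $x_p\in\mathbb Z_p$ for every $p\in P\setminus\{v\}$ into $O$, and there it is continuous in each coordinate. For $r\in R$, the elements $e(r)$ and $\delta(u(r))$ differ only at $v$, so $e(r)\in M_vH$. By density of $R$, $e(A^v)\subseteq C$. Applying this to elements $x$ supported at a single $w\neq v$, and repeating it with $u^-$, we get $M_w\leq C$ by (S1). So $C$ contains all factors and hence all elements of finite support. These are dense: if $g\in G(J)$, then the truncations of $g$ to finite sets $J'\supseteq J$ lie in $G(J)$ and converge to $g$ in the product topology. Thus $C=G$.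
\end{proof}

\begin{remark}\label{rem:congruence}
Discreteness and density do not by themselves give irreducibility. Let $\ell\notin P$ be a prime and $H'$ the image under $\delta$ of the kernel of $\mathrm{SL}_2(R)\to\mathrm{SL}_2(R/\ell R)$. Then $H'<H<G$, since $\delta(u(1))\notin H'$. Yet $M_vH'$ is dense for all $v$: multiplication by $\ell$ is a homeomorphism of $A^v$, so $\ell R$ is dense in $A^v$, and the second half of the proof applies to $u(\ell R)$ and $u^-(\ell R)$. What distinguishes $H$ from $H'$ is Proposition~\ref{prop:modular}.
\end{remark}

\subsection*{Irreducibility}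

\begin{proof}[Proof of Theorem~\ref{thm:lc}]
By Lemmas~\ref{lem:discrete} and~\ref{lem:dense}, Proposition~\ref{prop:criterion} applies, and $G/H$ is faithful. It remains to show that a closed subgroup $K$ with $H\leq K\neq G$ equals $H$. By Proposition~\ref{prop:criterion}(a), $M_\infty\not\leq K$ and $\pi_\infty$ is injective on $K$. We would like to apply Proposition~\ref{prop:modular} to $\pi_\infty(K)$, but this group need not be closed; for $P\neq\varnothing$ already $\pi_\infty(H)=\mathrm{PSL}_2(R)$ is a dense proper subgroup of $M_\infty$. The remedy is to cut $K$ down to the open subgroup $O$, where the kernel $\Omega$ of $\pi_\infty$ is compact, and to show that nothing is lost.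

\emph{Reduction to $O$.} For $g\in G$ the open set $gO$ meets the dense subgroup $M_\infty H=HM_\infty$, so $g\in HM_\infty O=HO$. Thus $G=HO$, and Dedekind's law gives $K=H(K\cap O)$. It suffices to show that $L=K\cap O$ equals $H\cap O$.

\emph{The projection of $L$.} Let $\Delta=\pi_\infty(L)$. The subgroup $L$ is closed in $G$ by (T2). For every closed subset $Z$ of $L$, the set $Z\Omega=\pi_\infty(Z)\times\Omega$ is closed by (T4), so $\pi_\infty(Z)$ is closed in $M_\infty$. Hence $\Delta$ is closed, and the continuous bijective homomorphism $\pi_\infty\colon L\to\Delta$ is a closed map, so its inverse is continuous. By Lemma~\ref{lem:discrete}, $\Delta\geq\pi_\infty(H\cap O)=\mathrm{PSL}_2(\mathbb Z)$. Proposition~\ref{prop:modular} leaves two cases.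

\emph{The case $\Delta=M_\infty$ is impossible.} In this case $L=\{(m,\varphi(m)):m\in M_\infty\}$, where $\varphi\colon M_\infty\to\Omega$ is the inverse of $\pi_\infty|_L$ followed by the projection to $\Omega$, a continuous homomorphism. The group $M_\infty$ is connected, being generated by the connected sets $u(\mathbb R)$ and $u^-(\mathbb R)$, which contain $1$. So its only open subgroup is $M_\infty$ itself, and $\varphi(M_\infty)$ lies in every open subgroup of $\Omega$. For $p\in P$ and $l\geq1$, the elements of $\Omega$ whose $p$-coordinate is represented by a matrix $\equiv1\bmod p^l$ form an open subgroup. These subgroups intersect trivially: a matrix in $\mathrm{SL}_2(\mathbb Z_p)$ that is $\equiv\pm1\bmod p^l$ for all $l$ has the same sign for infinitely many $l$, so it equals $\pm1$. Hence $\varphi$ is trivial and $M_\infty=L\leq K$, a contradiction.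

\emph{The case $\Delta=\mathrm{PSL}_2(\mathbb Z)$.} Now $H\cap O\leq L$, both groups have the same image under $\pi_\infty$, and $\pi_\infty$ is injective on $L$. So $L=H\cap O$.
\end{proof}

\section{A free group acting 2-transitively}\label{sec:free}

For $\mathcal M_G=\varnothing$ we need a group in which every nontrivial normal subgroup can be shrunk, and which still has a maximal subgroup with trivial core. Free groups have the first property, and a $2$-transitive action supplies the second. Recall that an action on a set is \emph{$2$-transitive} if it is transitive on ordered pairs of distinct points.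

\begin{lemma}\label{lem:2trans}
Let $\sigma$ be the permutation $x\mapsto x+1$ of $\mathbb Z$. There is a permutation $\tau$ of $\mathbb Z$ such that $\langle\sigma,\tau\rangle$ is free on $\sigma,\tau$ and acts $2$-transitively on $\mathbb Z$.
\end{lemma}

\begin{proof}
This is a Baire category argument, which we write as a direct construction. A \emph{partial injection} is a bijection $p$ between finite subsets $\operatorname{dom}p$ and $\operatorname{ran}p$ of $\mathbb Z$; its inverse $p^{-1}$ is again one. We list countably many requirements, and show that each partial injection $p$ has an extension $p'$ that meets a given requirement. A requirement that is met stays met under further extension. Treating the requirements one after another, we obtain a chain of partial injections whose union $\tau$ has all the required properties.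

(A) \emph{For $x\in\mathbb Z$: $x\in\operatorname{dom}p'\cap\operatorname{ran}p'$.} If $x\notin\operatorname{dom}p$, send $x$ to a point outside $\operatorname{ran}p$; then do the same for the inverse. These requirements make $\tau$ a permutation.

(B) \emph{For $a\neq b$ and $c\neq d$: for every permutation $\tau$ extending $p'$, some element of $\langle\sigma,\tau\rangle$ maps $(a,b)$ to $(c,d)$.} Choose $N,L\in\mathbb Z$ with $a+N,b+N\notin\operatorname{dom}p$ and $c+L,d+L\notin\operatorname{ran}p$. Extend $p$ by $a+N\mapsto c+L$ and $b+N\mapsto d+L$. Then $\sigma^{-L}\tau\sigma^N$ maps $(a,b)$ to $(c,d)$.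

(C) \emph{For integers $r\geq1$, $a_0,\dots,a_r$ and signs $e_1,\dots,e_r\in\{\pm1\}$ with $a_i\neq0$ whenever $1\leq i<r$ and $e_i=-e_{i+1}$: for every permutation $\tau$ extending $p'$,}
\[
g=\sigma^{a_0}\tau^{e_1}\sigma^{a_1}\cdots\tau^{e_r}\sigma^{a_r}\neq1 .
\]
We trace a point through the word from right to left, defining $\tau^{\pm1}$ along the way so that the point always lands in unused territory. Let $\alpha=\max_i|a_i|$. Choose integers $x,y_r,y_{r-1},\dots,y_1$ in this order such that $x$ exceeds every point of $\operatorname{dom}p\cup\operatorname{ran}p$ by more than $\alpha$ and each later integer exceeds the previous one by more than $2\alpha$. Put $x_r=x+a_r$ and $x_i=y_{i+1}+a_i$ for $1\leq i<r$. Let $p_r=p$, and let $p_{i-1}$ arise from $p_i$ by adding the pair $x_i\mapsto y_i$ to $p_i^{e_i}$, for $i=r,\dots,1$. This is a partial injection provided that $y_i\notin\operatorname{ran}p_i^{e_i}$ and $x_i\notin\operatorname{dom}p_i^{e_i}$. The points of $\operatorname{dom}p_i\cup\operatorname{ran}p_i$ are those of $\operatorname{dom}p\cup\operatorname{ran}p$ and the $x_j,y_j$ with $j>i$. The point $y_i$ is larger than all of them. The point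 $x_i$ is larger than all of them except possibly $y_{i+1}$ (for $i<r$). If $x_i=y_{i+1}$, then $a_i=0$, so $e_i=e_{i+1}$; and $y_{i+1}$ was added to the range of $p_{i+1}^{e_{i+1}}$, not to its domain, so again $x_i\notin\operatorname{dom}p_i^{e_i}$. Take $p'=p_0$. For $\tau$ extending $p'$ we have $\tau^{e_i}(x_i)=y_i$ for all $i$, so $g(x)=y_1+a_0>x$.

Every nontrivial reduced word in two letters and their inverses is either a nonzero power of the first letter or has the form in (C). Nonzero powers of $\sigma$ are nontrivial. So no nontrivial reduced word in $\sigma,\tau$ is trivial, and $\langle\sigma,\tau\rangle$ is free on $\sigma,\tau$. It is $2$-transitive by (B).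
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:zero}]
Identify $G$ with the group $\langle\sigma,\tau\rangle$ of Lemma~\ref{lem:2trans}, and let $H$ be the stabilizer of $0$. The action is transitive, so $H\neq G$, and the core of $H$ is the intersection of all point stabilizers, which is trivial. Let $K>H$ and $g\in K\setminus H$. For $g'\in G\setminus H$, $2$-transitivity gives an element mapping $(0,g(0))$ to $(0,g'(0))$, that is, $h\in H$ with $hg(0)=g'(0)$. Then $g'\in hgH\subseteq K$. So $K=G$, and $G/H$ is faithful and irreducible.

Free groups are torsion-free and residually finite: for each $m\neq1$ there is a normal subgroup of finite index that does not contain $m$. Let $M$ be a nontrivial normal subgroup of $G$, let $1\neq m\in M$, and let $N$ be a normal subgroup of finite index with $m\notin N$. Then $M\cap N$ is normal in $G$ and properly contained in $M$. It has finite index in $M$, and $M$ is infinite because $m$ has infinite order, so $M\cap N\neq1$. Thus $M$ is not minimal, and $\mathcal M_G=\varnothing$.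
\end{proof}

\begin{thebibliography}{1}
\bibitem{Reid} Colin D. Reid, \emph{Decomposition of locally compact coset spaces}, arXiv:2106.15180 (2021).
\end{thebibliography}
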